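# Axial symmetry of densities maximizing the first Neumann eigenvalue on the sphere

## 1. Latitude averages and two quadratic forms on an interval

Let $n\ge 1$ and let $\mathbb S^n=\{x\in\mathbb R^{n+1}:\|x\|=1\}$ carry its standard Riemannian metric and measure. Fix a unit vector $e$ and write every point as
$$x=\cos r\,e+\sin r\,\theta,\qquad r\in[0,\pi],\quad \theta\in\mathbb S^{n-1}\subset e^\perp .$$
Here $r$ is the geodesic distance from $x$ to $e$. Put $s=\sin r$ and $\omega=|\mathbb S^{n-1}|$; for $n=1$ the set $\mathbb S^0=\{\pm1\}$ carries counting measure and $\omega=2$. Then $dx=s^{n-1}\,dr\,d\theta$ and $|\nabla u|^2=u_r^2+s^{-2}|\nabla_\theta u|^2$ (for $n=1$ the second term is absent).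

Given a measurable $\rho:\mathbb S^n\to[0,1]$, average it over each latitude:
$$p(r)=\frac1\omega\int_{\mathbb S^{n-1}}\rho(r,\theta)\,d\theta,\qquad \bar\rho_e(x)=p(r(x)),\qquad w(r)=p(r)\,s^{n-1}\le 1 .$$
For a number $\lambda>0$ build from $w$ the two quadratic forms
$$P(f)=\int w\,\big(f'^2+Vf^2\big)\,dr,\quad V=\frac{n-1}{s^2}-\lambda,\qquad\qquad N(f)=\int\frac1w\,\big(f'^2-\lambda f^2\big)\,dr. \tag{1}$$
Their domains are given in Section 5. The whole proof turns on these two forms. The first Neumann eigenvalue of the density $\bar\rho_e$ is at least $\lambda$ exactly when $P\ge0$ and $N\ge0$. The form $P$ collects the test functions $f(r)\theta_i$. The form $N$ is a dual version of the test functions $h(r)$, with $f=wh'$ in the role of the flux of $h$. For an optimal density that is not an indicator function, at least one of the two forms is on the verge of becoming negative and has a positive "ground state". We use the ground states twice: once to show that the optimal $p$ must touch the value $1$, and once to carry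 information from the average $p$ back to $\rho$.

Now the problem. For an open, bounded, Lipschitz set $\Omega\subset\mathbb S^n$, the Neumann eigenvalues $0=\mu_0(\Omega)\le\mu_1(\Omega)\le\dots\to+\infty$ of the Laplace–Beltrami operator are given by
$$\mu_k(\Omega)=\min_{V}\max_{u\in V\setminus\{0\}}\frac{\int_\Omega|\nabla u|^2}{\int_\Omega u^2},$$
over $(k+1)$-dimensional subspaces $V\subset H^1(\Omega)$. We relax sets to densities; densities that agree almost everywhere are identified.

**Definition (relaxed eigenvalue).** For measurable $\rho:\mathbb S^n\to[0,1]$ with $\int\rho>0$,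
$$\mu_k(\rho)=\inf_{V}\max_{u\in V\setminus\{0\}}\frac{\int_{\mathbb S^n}\rho|\nabla u|^2}{\int_{\mathbb S^n}\rho u^2},$$
over $(k+1)$-dimensional $V\subset H^1(\mathbb S^n)$ such that $\int\rho u^2>0$ for every $u\in V\setminus\{0\}$ (call such $V$ admissible).

For $\Omega$ open, bounded, Lipschitz, $\rho=1_\Omega$ gives back $\mu_k(\Omega)$. A positive constant density gives $\mu_1(\rho)=\mu_1(\mathbb S^n)=n$; recall that the coordinate functions are eigenfunctions on the round sphere with eigenvalue $n$, the smallest nonzero one. If $\rho$ lives on two sets of positive measure at positive distance from each other, then $\mu_1(\rho)=0$: take $V$ spanned by $1$ and a Lipschitz function equal to $1$ on one set and $0$ on the other.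

**Definition (axial symmetry).** A density $\rho$ is axially symmetric if there are a unit vector $e$ and a measurable $f:[-1,1]\to[0,1]$ with $\rho(x)=f(x\cdot e)$ for almost every $x$. Equivalently, up to a null set, $\rho(x)$ depends only on the geodesic distance $r$ from $x$ to $e$.

The indicator of a cap $\{r<b\}$ or of a shell $\{a<r<b\}$ is axially symmetric. For $n=1$ the condition says that $\rho$ is invariant under the reflection of the circle that fixes $\pm e$.

For $m\in(0,|\mathbb S^n|)$ let
$$M(m)=\max\Big\{\mu_1(\rho):\ \rho:\mathbb S^n\to[0,1]\ \text{measurable},\ \int_{\mathbb S^n}\rho=m\Big\}.$$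
In plain words: we have a fixed amount of material, we may spread it over the sphere with density at most $1$, and we want the lowest nonzero Neumann eigenvalue to be as high as possible. Must every best distribution be symmetric about an axis? That it must is a conjecture taken from Eloi Martinet, "Numerical optimization of Neumann eigenvalues of domains in the sphere", arXiv:2303.12389 (2023). We prove it, in the following form.

**Theorem 1.** Let $n\ge1$.

(A) For every measurable $\rho:\mathbb S^n\to[0,1]$ with $\int\rho>0$ there is a unit vector $e$ such that the average $\bar\rho_e$ of $\rho$ over the latitudes $\{x\cdot e=\mathrm{const}\}$ satisfies $\mu_1(\bar\rho_e)\ge\mu_1(\rho)$.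

(B) For every $m\in(0,|\mathbb S^n|)$, every maximizer is axially symmetric. Moreover every maximizer has $\mathrm{ess\,sup}\,\rho=1$ and, for a suitable axis $e$ and some $a<b$, it vanishes a.e. outside and is positive a.e. inside a shell $\{a<r<b\}$, where $r$ is the distance to $e$.

(C) $M$ is continuous and strictly decreasing on $(0,|\mathbb S^n|)$, $M(m)>n$ there, and $M(m)\to n$ as $m\to|\mathbb S^n|$.

Throughout, $\mathrm{Lip}_c(0,\pi)$ is the set of Lipschitz functions with compact support in $(0,\pi)$, AC means absolutely continuous, and a function $p:[0,\pi]\to[0,1]$ that is not a.e. zero also denotes the density $p(r(x))$, of mass $\omega\int w$.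

## 2. The eigenvalue bound as a family of inequalities

The infimum over subspaces is awkward to perturb. This section replaces it by inequalities for individual functions, and draws three consequences.

**Lemma 2.1.** Let $\rho$ have mass $m>0$ and let $\lambda\ge0$. Then $\mu_1(\rho)\ge\lambda$ if and only if
$$q_\rho(u):=\int\rho|\nabla u|^2-\lambda\Big(\int\rho u^2-\frac1m\Big(\int\rho u\Big)^2\Big)\ge0\qquad\text{for all Lipschitz }u\text{ on }\mathbb S^n. \tag{2}$$

*Proof.* Since $\rho\le1$, $q_\rho$ is continuous on $H^1(\mathbb S^n)$, and Lipschitz functions are dense there; so (2) is equivalent to $q_\rho\ge0$ on $H^1(\mathbb S^n)$. The bracket equals $\min_c\int\rho(u-c)^2$, so $q_\rho$ does not change when a constant is added to $u$.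

Assume (2). An admissible two-dimensional $V$ contains some $u\ne0$ with $\int\rho u=0$, and $q_\rho(u)\ge0$ says that the quotient of $u$ is at least $\lambda$. So the maximum over $V$ is at least $\lambda$.

Conversely let $q_\rho(u)<0$. Subtract a constant so that $\int\rho u=0$. Then $\int\rho|\nabla u|^2<\lambda\int\rho u^2$; in particular $\int\rho u^2>0$. On $V=\mathrm{span}(1,u)$ we have $\int\rho(\alpha+\beta u)^2=\alpha^2m+\beta^2\int\rho u^2$, so $V$ is admissible and two-dimensional, and for $(\alpha,\beta)\neq(0,0)$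
$$\frac{\beta^2\int\rho|\nabla u|^2}{\alpha^2m+\beta^2\int\rho u^2}\le\frac{\int\rho|\nabla u|^2}{\int\rho u^2}<\lambda .$$
Hence $\mu_1(\rho)<\lambda$. $\square$

**Limits and existence.** Let $\rho_k\rightharpoonup\rho$ weakly-$*$ in $L^\infty$, with masses $m_k\to m>0$, and let $\mu_1(\rho_k)\ge\lambda_k$. If $\lambda_k\to\lambda<\infty$, then (2) for each fixed Lipschitz $u$ passes to the limit, so $\mu_1(\rho)\ge\lambda$. If $\lambda_k\to\infty$, divide (2) by $\lambda_k$: in the limit $\min_c\int\rho(u-c)^2=0$ for all Lipschitz $u$. With $u=x_1,\dots,x_{n+1}$ this forces $\{\rho>0\}$ to be a single point up to a null set, which is impossible. Hence $M(m)<\infty$ and, by weak-$*$ compactness, the maximum is attained. Taking all $\rho_k=\rho$ shows that $\mu_1(\rho)<\infty$.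

**Scaling.** For $c>0$, $\mu_1(c\rho)=\mu_1(\rho)$. So $M$ is nonincreasing, and
$$\text{if some density }\rho'\text{ has mass}\ge m\text{ and }\mu_1(\rho')>\lambda,\text{ then }M(m)>\lambda: \tag{3}$$
scale $\rho'$ down to mass $m$. Constant densities give $M(m)\ge n$.

**The circle by hand.** Let $n=1$. An arc of length $m<2\pi$ is an interval, with $\mu_1=\pi^2/m^2$. The constant density of the same mass has $\mu_1=1$. So the arc is better for $m<\pi$, they tie at $m=\pi$, and the constant density is better for $m>\pi$. Section 6 shows $M(m)>1$ for all $m<2\pi$, so neither is optimal for $\pi\le m<2\pi$. We therefore cannot expect to prove symmetry by naming the maximizer.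

## 3. An even tangent field has a zero: choosing the axis

The natural first attempt is to average $\rho$ over the latitudes of some axis and hope that $\mu_1$ does not drop. For an arbitrary axis this is false. On $\mathbb S^1$ let $\rho$ be the indicator of the arc of angles $(0,1)$ and let $e$ have angle $-1$. Reflection in the axis of $e$ sends the angle $t$ to $-2-t$, hence the arc to $(-3,-2)$, which modulo $2\pi$ is about $(3.28,4.28)$. The average is $\frac12$ on two arcs at positive distance, so $\mu_1(\bar\rho_e)=0$ although $\mu_1(\rho)=\pi^2$.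

We can locate the failure. Test functions $h(r)$ cause no trouble: (2) for $\rho$ and for $\bar\rho_e$ coincide on them. For the functions $g(r)\theta_i$, $1\le i\le n$, with $g\in\mathrm{Lip}_c(0,\pi)$ and $\theta_i$ the coordinates of $\theta$, summing (2) for $\rho$ gives only
$$\sum_i\int\rho\big(|\nabla (g\theta_i)|^2-\lambda (g\theta_i)^2\big)\ \ge\ -\frac\lambda m\Big|\int\rho\, g\,\theta\,dx\Big|^2 ,$$
while for $\bar\rho_e$ the integrals $\int\bar\rho_e\,g\theta_i$ vanish by symmetry and we need the left side to be $\ge0$. So we would like an axis with $\int\rho g\theta\,dx=0$ for all $g$, which is infinitely many conditions. The way out is to argue by contradiction: if every axis fails, each has a bad test function. We glue these into one family $f_e$, chosen even in $e$. Then only one vector $\int\rho f_e\theta_e\,dx$ has to vanish, and topology gives an axis where it does.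

For a unit vector $e$ let $s_e(x)=\sqrt{1-(x\cdot e)^2}$ and, for $x\neq\pm e$, $\theta_e(x)=(x-(x\cdot e)e)/s_e(x)$. Let $\mathcal L_e$ be the set of Lipschitz functions on $\mathbb S^n$ vanishing near $\pm e$. With $\lambda=\mu_1(\rho)$ put
$$P_{\rho,e}(f)=\int\rho\Big(|\nabla f|^2+\frac{n-1}{s_e^2}f^2-\lambda f^2\Big),\qquad f\in\mathcal L_e .$$

**Proposition 3.1.** Let $\int\rho>0$. There is a unit vector $e$ with $P_{\rho,e}(f)\ge0$ for all $f\in\mathcal L_e$.

*Proof.* Suppose there is none.

**Step 1.** This step builds a family of bad test functions, even and continuous in $e$. For each $e$ there is $f^e\in\mathcal L_e$ with $P_{\rho,e}(f^e)<0$. Replacing it by $|f^e|$ we may take $f^e\ge0$. For $e'$ near $e$, $f^e$ vanishes near $\pm e'$, $s_{e'}$ is bounded below on $\mathrm{supp}\,f^e$ and tends there uniformly to $s_e$ as $e'\to e$. So $P_{\rho,e'}(f^e)$ is continuous in $e'$ and negative near $e$. Since $P_{\rho,-e}=P_{\rho,e}$ and $\mathcal L_{-e}=\mathcal L_e$, there is an open set $O_e=-O_e\ni e$ such that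 $f^e\in\mathcal L_{e'}$ and $P_{\rho,e'}(f^e)<0$ for all $e'\in O_e$. By compactness finitely many of these, $O_j$ with functions $f_j$, cover $\mathbb S^n$. Take a continuous partition of unity $\chi_j$ subordinate to $(O_j)$; replacing $\chi_j(e)$ by $\frac12(\chi_j(e)+\chi_j(-e))$ we may assume each $\chi_j$ is even. Set
$$f_e=\Big(\sum_j\chi_j(e)f_j^2\Big)^{1/2}.$$
If $\chi_j(e)>0$ then $e\in O_j$, so $f_j\in\mathcal L_e$. As $f_e$ is the norm of the Lipschitz vector function $F=(\sqrt{\chi_j(e)}f_j)_j$, we have $f_e\in\mathcal L_e$. Where $F\ne0$, $\nabla|F|=\sum_jF_j\nabla F_j/|F|$ a.e., and $\nabla|F|=0$ a.e. on $\{F=0\}$; by Cauchy–Schwarz $|\nabla|F||^2\le\sum_j|\nabla F_j|^2$ a.e. Therefore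
$$P_{\rho,e}(f_e)\le\sum_{\chi_j(e)>0}\chi_j(e)P_{\rho,e}(f_j)<0\qquad\text{for every }e .$$

**Step 2.** This step finds an axis with $Z(e):=\int\rho f_e\theta_e\,dx=0$. The integrand is bounded by $\max_j\sup f_j$, and for $x\ne\pm e$ it is continuous in the axis at $e$; by dominated convergence $Z$ is continuous. Since $\theta_e\perp e$, $Z(e)\perp e$. Since $f_{-e}=f_e$ and $\theta_{-e}=\theta_e$, $Z(-e)=Z(e)$. (For $n=1$ we can finish by hand: with $\mathcal J$ the quarter turn, $Z(e)=z(e)\mathcal Je$, and evenness of $Z$ makes the continuous function $z$ odd, so it has a zero.) In general suppose $Z$ has no zero. Then $\nu=Z/|Z|:\mathbb S^n\to\mathbb S^n$ is homotopic to the identity through $\cos t\,e+\sin t\,\nu(e)$, $0\le t\le\pi/2$, which are unit vectors because $\nu(e)\perp e$. So $\deg\nu=1$. But $\nu$ is even, and an even map has even degree. For $n$ even, composing with the antipodal map, of degree $(-1)^{n+1}=-1$, gives $\deg\nu=-\deg\nu$, so $\deg\nu=0$. For $n$ odd, $\nu$ factors through $\mathbb S^n\to\mathbb{RP}^n$,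 which is multiplication by $\pm2$ on $H_n\cong\mathbb Z$. This is a contradiction.

**Step 3.** This step turns $Z(e)=0$ into a violation of (2). Let $a_1,\dots,a_n$ be an orthonormal basis of $e^\perp$, $\theta_i=\theta_e\cdot a_i$ and $u_i=f_e\theta_i$. These are Lipschitz, because $f_e$ vanishes near $\pm e$, and $\int\rho u_i=0$. Since $\sum\theta_i^2=1$, $\sum\theta_i\nabla\theta_i=0$ and $\sum|\nabla\theta_i|^2=(n-1)/s_e^2$,
$$\sum_i\int\rho\big(|\nabla u_i|^2-\lambda u_i^2\big)=\int\rho\Big(|\nabla f_e|^2+\frac{n-1}{s_e^2}f_e^2-\lambda f_e^2\Big)=P_{\rho,e}(f_e)<0 .$$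
So some $u_i$ violates (2) at the level $\lambda=\mu_1(\rho)$, which contradicts Lemma 2.1. $\square$

## 4. Radial and tangential tests decide the eigenvalue of an axial density

**Lemma 4.1.** Let $p:[0,\pi]\to[0,1]$ be measurable, not a.e. zero, $w=ps^{n-1}$, $\lambda>0$. Then $\mu_1(p)\ge\lambda$ if and only if both of the following hold:

(R) $\int wh'^2\ge\lambda\int wh^2$ for all Lipschitz $h$ on $[0,\pi]$ with $\int wh=0$;

(T) $\int w\big(g'^2+\frac{n-1}{s^2}g^2-\lambda g^2\big)\ge0$ for all $g\in\mathrm{Lip}_c(0,\pi)$.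

*Proof.* For the direct implication, test (2) with $h(r)$, and with $g(r)\theta_i$, which has mean zero by symmetry, and sum over $i$ as in Step 3 above.

For the converse, let $u$ be Lipschitz on $\mathbb S^n$ with $\int pu=0$; this suffices, as $q_p$ ignores constants. Let $h(r)$ be the average of $u$ over $\theta$, which is Lipschitz, and $\tilde u=u-h$. Since $\int\tilde u(r,\theta)\,d\theta=0$ for all $r$, and hence $\int\tilde u_r\,d\theta=0$ for a.e. $r$, the cross terms vanish:
$$\int p|\nabla u|^2=\int p|\nabla h|^2+\int p|\nabla\tilde u|^2,\qquad\int pu^2=\int ph^2+\int p\tilde u^2 .$$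
As $\int wh=0$, (R) handles $h$. Let $g(r)=\big(\frac1\omega\int\tilde u(r,\theta)^2d\theta\big)^{1/2}$. By the triangle inequality in $L^2(\mathbb S^{n-1})$ it is Lipschitz with $g'^2\le\frac1\omega\int\tilde u_r^2\,d\theta$ a.e., and $g(0)=g(\pi)=0$ because $u$ is constant on $r=0$ and on $r=\pi$. The Poincaré inequality on $\mathbb S^{n-1}$ for mean-zero functions has constant $n-1$ when $n\ge2$; for $n=1$ the term is absent. So
$$\int p|\nabla\tilde u|^2\ge\omega\int w\Big(g'^2+\frac{n-1}{s^2}g^2\Big).$$
For $\delta>0$, $(g-\delta)_+\in\mathrm{Lip}_c(0,\pi)$, and (T) gives $\int w(g'^2+\frac{n-1}{s^2}g^2)\ge\lambda\int w(g-\delta)_+^2$. Let $\delta\to0$: $\int p|\nabla\tilde u|^2\ge\lambda\omega\int wg^2=\lambda\int p\tilde u^2$. Adding the two parts gives (2). $\square$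

**Corollary 4.2 (Theorem 1 (A)).** Let $e$ be the axis of Proposition 3.1 and $p$ the latitude average of $\rho$ about $e$. Then $\mu_1(p)\ge\mu_1(\rho)$, and $p$ has the same mass as $\rho$.

*Proof.* Assume $\lambda=\mu_1(\rho)>0$; otherwise there is nothing to prove. Radial functions in (2) for $\rho$ give (R) for $p$ at level $\lambda$, and radial functions in $P_{\rho,e}\ge0$ give (T). Apply Lemma 4.1. $\square$

So there is always an axially symmetric maximizer. It remains to show that every maximizer is one. This is a question about equality, and equality is delicate here because nothing guarantees that eigenfunctions exist for a density that may degenerate. The next sections build the substitute.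

From now on $\lambda>0$ and $V=\frac{n-1}{s^2}-\lambda\ge-\lambda$. For $n=1$, $V=-\lambda$. For $n\ge2$, $V$ is strictly decreasing on $(0,\pi/2]$, strictly increasing on $[\pi/2,\pi)$, and has at most two zeros. In all cases $V\ne0$ a.e.

## 5. Nondegenerate densities and the dual form $N$

Let $[a,b]$ be the convex hull of the essential support of $p$; thus $0\le a<b\le\pi$.

**Definition (nondegenerate).** $p$ is nondegenerate if $p>0$ a.e. on $(a,b)$ and $1/w\in L^1_{loc}(a,b)$.

For $n=1$, $p(r)=|r-1|^{1/2}1_{(0,2)}$ is nondegenerate. The density $p(r)=|r-1|1_{(0,2)}$ is positive a.e. on $(0,2)$ but degenerate, as $1/|r-1|$ is not integrable at $1$. The next lemma says that its $\mu_1$ is zero.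

**Lemma 5.1.** If $\mu_1(p)>0$ then $p$ is nondegenerate.

*Proof.* Otherwise $\int_c^d\frac1w=\infty$ for some $a<c<d<b$, with $1/0=\infty$. Let $h_\varepsilon=0$ left of $c$, $h_\varepsilon=1$ right of $d$, and $h_\varepsilon'=\frac1{w+\varepsilon}\big/\int_c^d\frac1{w+\varepsilon}$ on $[c,d]$. This is Lipschitz, and
$$\int wh_\varepsilon'^2\le\int_c^d(w+\varepsilon)h_\varepsilon'^2=1\Big/\int_c^d\frac1{w+\varepsilon}\to0$$
by monotone convergence. With $m_1=\int_a^cw>0$ and $m_2=\int_d^bw>0$, for every constant $k$ we have $\int w(h_\varepsilon-k)^2\ge m_1k^2+m_2(1-k)^2\ge\frac{m_1m_2}{m_1+m_2}$. This contradicts (R) at level $\mu_1(p)>0$. $\square$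

**Definition (the two forms).** For nondegenerate $p$:

- $P(f)=\int_a^bw(f'^2+Vf^2)$ on $\mathcal D^P$, the set of $f\in AC_{loc}(a,b)$ with $wf'^2\in L^1_{loc}(a,b)$ which near $a$ and near $b$ coincide with functions of $\mathrm{Lip}_c(0,\pi)$;
- $N(f)=\int_a^b\frac1w(f'^2-\lambda f^2)$ on $\mathcal D^N$, the set of $f\in AC_{loc}(a,b)$ with $f'^2/w\in L^1_{loc}(a,b)$ vanishing near $a$ and near $b$.

So functions in $\mathcal D^P$ are free at an end inside $(0,\pi)$ and vanish near an end at $0$ or $\pi$.

**Example (an arc).** Let $n=1$, $p=1_{(0,b)}$, $b<\pi$: an arc of length $m=2b$. Then $P(f)=\int_0^b(f'^2-\lambda f^2)$ with $f$ vanishing near $0$ and free at $b$, so $P\ge0$ iff $\lambda\le(\pi/2b)^2$. And $N(f)=\int_0^b(f'^2-\lambda f^2)$ with $f$ vanishing near both ends, so $N\ge0$ iff $\lambda\le(\pi/b)^2$. The smaller number is $\pi^2/(2b)^2=\pi^2/m^2$, as it should be.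

**Lemma 5.2 (approximation).** Let $p$ be nondegenerate, $f\in AC_{loc}(a,b)$, $wf'^2\in L^1_{loc}(a,b)$, and let $f$ be Lipschitz on $(a,c]$ and on $[d,b)$, where $[c,d]\subset(a,b)$. Then there are Lipschitz $f_k$ on $(a,b)$, equal to $f$ outside $[c,d]$, with $f_k\to f$ uniformly and $\int w(f_k'-f')^2\to0$.

*Proof.* On $[c,d]$ put $f_k(r)=f(c)+\int_c^rf'1_{|f'|\le k}+\varepsilon_k\frac{r-c}{d-c}$ with $\varepsilon_k=\int_c^df'1_{|f'|>k}\to0$. Then $f_k$ agrees with $f$ at $c$ and $d$ and is Lipschitz. Uniform convergence holds as $f'\in L^1(c,d)$. Since $f_k'-f'=-f'1_{|f'|>k}+\frac{\varepsilon_k}{d-c}$ on $[c,d]$, dominated convergence gives the last claim. $\square$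

**Lemma 5.3.** For nondegenerate $p$ and $\lambda>0$: (T) holds iff $P\ge0$ on $\mathcal D^P$, and (R) holds iff $N\ge0$ on $\mathcal D^N$.

*Proof.* *(T) and $P$.* Extend $f\in\mathcal D^P$ to $(0,\pi)$ by the $\mathrm{Lip}_c$ functions with which it coincides near the ends. The approximants of Lemma 5.2 then lie in $\mathrm{Lip}_c(0,\pi)$; apply (T) to them and pass to the limit, using $wV\in L^1(c,d)$ and the uniform convergence. Conversely, functions of $\mathrm{Lip}_c(0,\pi)$ restrict to $\mathcal D^P$, and $w=0$ outside $(a,b)$.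

*(R) implies $N\ge0$.* Let $v\in\mathcal D^N$ and $h'=v/w$, which is in $L^1_{loc}$. Then $h$ is constant near the ends and $wh'^2=v^2/w\in L^1$. By Lemma 5.2, (R) applies to $h-\bar h$, $\bar h$ being the $w$-mean of $h$. As $\int v'=0$,
$$\int\frac{v^2}w=\int vh'=-\int v'(h-\bar h)\le\Big(\int\frac{v'^2}w\Big)^{1/2}\Big(\int w(h-\bar h)^2\Big)^{1/2} \tag{4}$$
and the last factor is at most $\lambda^{-1/2}(\int wh'^2)^{1/2}=\lambda^{-1/2}(\int v^2/w)^{1/2}$. Hence $\lambda\int v^2/w\le\int v'^2/w$.

*$N\ge0$ implies (R).* Let $h$ be Lipschitz, $\int wh=0$, and $v=\int_a^rwh$. Then $v(a)=v(b)=0$ and $\int v'^2/w=\int wh^2$. The function $\mathrm{sgn}(v)(|v|-\varepsilon)_+$ is in $\mathcal D^N$; apply $N\ge0$ and let $\varepsilon\to0$ to get $\int v^2/w\le\lambda^{-1}\int wh^2$. Then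
$$\int wh^2=\int v'h=-\int vh'\le\Big(\int\frac{v^2}w\Big)^{1/2}\Big(\int wh'^2\Big)^{1/2}\le\lambda^{-1/2}\Big(\int wh^2\Big)^{1/2}\Big(\int wh'^2\Big)^{1/2},$$
which is (R). $\square$

The gain over (R) is that $N$ carries no mean-value constraint, so both conditions now have the same shape $\int(Af'^2+Bf^2)\ge0$.

**Ground state identity.** We use the following several times. Let $A,\frac1A,B\in L^1_{loc}(a,b)$ with $A>0$ a.e., $G>0$ on $(a,b)$ with $G$ and $AG'$ in $AC_{loc}$, and let $f=G\xi$ be AC with compact support in $(a,b)$ and $Af'^2\in L^1$. Then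
$$\int(Af'^2+Bf^2)=\int AG^2\xi'^2-\int\xi^2G\big[(AG')'-BG\big]. \tag{5}$$
Indeed $f'^2=G^2\xi'^2+G'(G\xi^2)'$ pointwise, and $\int AG'(G\xi^2)'=-\int(AG')'G\xi^2$, because $AG'$ is AC and $G\xi^2$ is AC with compact support.

## 6. A density of nearly full mass with eigenvalue above $n$

This section proves $M(m)>n$ for every $m<|\mathbb S^n|$. The strictness is essential in Section 9.

Take the density $e^{\varepsilon(\cos r-1)}\le1$, with small $\varepsilon>0$. Put $\varphi=\varepsilon\cos r$. Here $a=0$, $b=\pi$, $w=s^{n-1}e^{\varepsilon(\cos r-1)}$ and $(\log w)'=(n-1)\cot r+\varphi'$.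

**Step 1.** This step finds sufficient conditions. Use (5) with $A=w$, $B=wV$ and a $C^2$ function $G>0$: (T) holds at level $\lambda$ if
$$G''+(\log w)'G'-\frac{n-1}{s^2}G\le-\lambda G . \tag{6}$$
Use (5) with $A=\frac1w$, $B=-\frac\lambda w$ and $w\eta$ in place of $G$, where $\eta>0$ is $C^2$. Since $(w\eta)'/w=\eta'+(\log w)'\eta$, $N\ge0$ holds at level $\lambda$ if
$$\eta''+(\log w)'\eta'+(\log w)''\eta\le-\lambda\eta,\qquad(\log w)''=-\frac{n-1}{s^2}+\varphi''. \tag{7}$$

**Step 2.** This step verifies (6) for some $\lambda>n$. For $G=se^\psi$ we have $G'/G=\cot r+\psi'$ and $G''/G=-1+2\cot r\,\psi'+\psi'^2+\psi''$. Since $\cot^2r-s^{-2}=-1$, the left side of (6) divided by $G$ is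
$$-n+(n+1)\cot r\,\psi'+\varphi'\cot r+\psi''+\psi'^2+\varphi'\psi'. \tag{8}$$
Take $\psi=\varepsilon B_1\cos r+\varepsilon^2D_1\cos^2r$ with $B_1=-\frac1{n+2}$ and $D_1=\frac{n+1}{4(n+2)^2}$. Then $\psi'=-\varepsilon B_1s-2\varepsilon^2D_1s\cos r$ and $\psi''=-\varepsilon B_1\cos r-2\varepsilon^2D_1(\cos^2r-s^2)$. The order-$\varepsilon$ term of (8) is $-\cos r\,[(n+2)B_1+1]=0$. The order-$\varepsilon^2$ term is
$$-2D_1(n+2)\cos^2r+2D_1s^2+(B_1^2+B_1)s^2=-2D_1\big[(n+2)\cos^2r+s^2\big]\le-2D_1,$$
because $B_1^2+B_1=-\frac{n+1}{(n+2)^2}=-4D_1$. The remainder is $O(\varepsilon^3)$ uniformly in $r$.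

**Step 3.** This step verifies (7) for some $\lambda>n$. For $\eta=se^\chi$ the left side of (7) divided by $\eta$ is (8) with $\chi$ in place of $\psi$, plus $\varphi''=-\varepsilon\cos r$. Take $\chi=\varepsilon B_2\cos r+\varepsilon^2D_2\cos^2r$, $B_2=-\frac2{n+2}$, $D_2=\frac n{2(n+2)^2}$. The order-$\varepsilon$ term is $-\cos r\,[(n+2)B_2+2]=0$. As $B_2^2+B_2=-\frac{2n}{(n+2)^2}=-4D_2$, the order-$\varepsilon^2$ term is again $-2D_2[(n+2)\cos^2r+s^2]\le-2D_2$, with remainder $O(\varepsilon^3)$.

**Step 4.** This step concludes. For small $\varepsilon>0$, (T) and, by Lemma 5.3, (R) hold at some level above $n$, so $\mu_1>n$ by Lemma 4.1. The mass tends to $|\mathbb S^n|$ as $\varepsilon\to0$. By (3), $M(m)>n$ for all $m<|\mathbb S^n|$. $\square$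

## 7. Ground states: critical and subcritical forms

We now build what replaces eigenfunctions. Let $p$ be nondegenerate and let $(F,\mathcal D)$ be one of the two forms, written $F(f)=\int_a^b(Af'^2+Bf^2)$ with $A=w$, $B=wV$ for $P$, and $A=\frac1w$, $B=-\frac\lambda w$ for $N$. In both cases $A,\frac1A,B\in L^1_{loc}(a,b)$. Assume $F\ge0$ on $\mathcal D$.

**Definition (end functionals).** For $c\in(a,b)$ let
$$E_a(c)=\inf\Big\{\int_a^c(Af'^2+Bf^2):\ f\in\mathcal D|_{(a,c]},\ f(c)=1\Big\},$$
and let $E_b(c)$ be the analogous infimum over $[c,b)$.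

For the arc ($n=1$, $p=1_{(0,b)}$, form $P$) at $\lambda=(\pi/2b)^2$ we get $E_0(c)=\sqrt\lambda\cot(\sqrt\lambda c)$ and $E_b(c)=-\sqrt\lambda\tan(\sqrt\lambda(b-c))$. Indeed, writing $f=G\xi$ with $G=\sin(\sqrt\lambda r)$, respectively $G=\cos(\sqrt\lambda(b-r))$, and integrating by parts as in (5), the energy is $\int G^2\xi'^2$ plus the boundary term $G'(c)/G(c)$, respectively $-G'(c)/G(c)$. The first part is made small by taking $\xi$ constant except for a linear cutoff on $[\delta,2\delta]$ in the first case, and by taking $\xi$ constant in the second. Since $\sqrt\lambda\,b=\pi/2$, $E_0+E_b=0$ here.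

**The end functionals are finite.** Both are $<\infty$: for $P$ use a function of $\mathrm{Lip}_c(0,\pi)$ equal to $1$ at $c$; for $N$ use $f=\int_{a_1}^rw\big/\int_{a_1}^cw$ on $[a_1,c]$, with $a<a_1<c$, and zero for $r<a_1$ (similarly on the right). Gluing a left and a right competitor at $c$ gives an element of $\mathcal D$, so $E_a(c)+E_b(c)\ge0$, and both are finite. Moreover
$$\int_a^c(Af'^2+Bf^2)\ge E_a(c)f(c)^2\qquad(f\in\mathcal D), \tag{9}$$
by scaling if $f(c)\ne0$, and, if $f(c)=0$, by extending $f|_{(a,c]}$ by $0$ to $(c,b)$ and using $F\ge0$. The same holds on the right.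

**Localized forms.** For $J=[c,d]\subset(a,b)$ let $H(J)=\{f\in AC(J):\int_JAf'^2<\infty\}$ with $\|f\|^2=\int_JAf'^2+f(c)^2$, and
$$F^J(f)=\int_J(Af'^2+Bf^2)+E_a(c)f(c)^2+E_b(d)f(d)^2=\inf\{F(\tilde f):\tilde f\in\mathcal D,\ \tilde f|_J=f\}\ge0. \tag{10}$$
The second equality comes from (9) and gluing: the best continuation beyond $c$ costs $E_a(c)f(c)^2$ (zero if $f(c)=0$), likewise at $d$.

The map $f\mapsto(f(c),\sqrt A f')$ identifies $H(J)$ with $\mathbb R\times L^2(J)$, because $1/A\in L^1(J)$; so $H(J)$ is a Hilbert space. Since $|f(x)-f(y)|^2\le\int_JAf'^2\,\big|\int_x^y\frac1A\big|$, it embeds compactly in $C(J)$ by Arzelà–Ascoli. Hence $F^J(f)=\|f\|^2-\langle Kf,f\rangle$, where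
$$\langle Kf,g\rangle=(1-E_a(c))f(c)g(c)-E_b(d)f(d)g(d)-\int_JBfg$$
defines a compact self-adjoint $K$, the right side being controlled by uniform norms. As $I-K\ge0$ and the spectrum of $K$ accumulates only at $0$, there are two possibilities. Either $F^J\ge k\|\cdot\|^2$ for some $k>0$ (we say $F^J$ is positive definite), or $\ker F^J\ne0$ and $F^J\ge k\|\cdot\|^2$ on the orthogonal complement of the kernel.

**Kernel elements are positive.** Let $u\not\equiv0$ be in the kernel, so that $F^J(u,\varphi)=0$ for all $\varphi\in H(J)$. As $A\in L^1(J)$, Lipschitz $\varphi$ are allowed, and $Au'\in L^1(J)$. Hence $Au'$ is AC and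
$$(Au')'=Bu,\qquad Au'(c)=E_a(c)u(c),\qquad Au'(d)=-E_b(d)u(d).$$
The pair $(u,Au')$ solves a linear system with $L^1(J)$ coefficients, so it vanishes identically if it vanishes at one point. Hence $u(c),u(d)\ne0$, and the kernel is one-dimensional because $u(c)$ determines the pair at $c$. Next, $F^J(|u|)=F^J(u)=0$, so $|u|$ is also in the kernel. If the nonnegative solution $|u|$ had an interior zero, its flux would vanish there: otherwise $|u|'=(A|u|')/A$, with $A|u|'$ continuous, would have one strict sign nearby and $|u|$ would change sign. Then $|u|\equiv0$. So we may take $u>0$ on $J$.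

**Independence of $J$.** Let $J\subset J'$. By (10), $F^J(f)=\inf\{F^{J'}(g):g|_J=f\}$, and $\|g|_J\|_J\le C\|g\|_{J'}$. So if $F^{J'}$ is positive definite, so is $F^J$; and a kernel element $g>0$ of $F^{J'}$ restricts to a nonzero element with $F^J(g|_J)\le0$, that is, a kernel element. As any two intervals lie in a common one, exactly one of the following holds.

**Definition (subcritical, critical).** $F\ge0$ is subcritical if $F^J$ is positive definite for all $J$, and critical if $\ker F^J\ne0$ for all $J$.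

In the critical case the kernels fit together to a ground state $u>0$ on $(a,b)$, unique up to scaling, with $Au'\in AC_{loc}$ and
$$(Au')'=Bu,\qquad Au'(x)=E_a(x)u(x)=-E_b(x)u(x)\quad\text{for all }x\in(a,b). \tag{11}$$
Use $x$ once as the left end and once as the right end of $J$. By (10), in the critical case for each $J$ there are $f_k\in\mathcal D$ with
$$f_k=u\ \text{on}\ J,\qquad F(f_k)\to0. \tag{12}$$

**Notation.** If $P$ is critical: ground state $u$, flux $q=wu'$, so $q'=wVu$; put $Q_u=u'^2+Vu^2$. If $N$ is critical: ground state $v$; put $h=-v'/(\lambda w)\in AC_{loc}$. Then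
$$v=wh',\qquad v'=-\lambda wh,\qquad h'=v/w>0\ \text{a.e.};\qquad Q_h=h'^2-\lambda h^2 .$$

**Example (the arc).** For $n=1$, $p=1_{(0,b)}$, $\lambda=(\pi/2b)^2$, put $u=\sin(\sqrt\lambda r)$. Since $u'(b)=0$, $P(u\xi)=\int_0^bu^2\xi'^2$, and $\xi$ linear on $[\delta,2\delta]$ from $0$ to $1$ gives $P(u\xi)\to0$ as $\delta\to0$; so $P$ is critical with ground state $u$. On the other hand $N(f)=\int_0^b(f'^2-\lambda f^2)\ge\frac34\int_0^bf'^2$, because $\int_0^bf'^2\ge4\lambda\int_0^bf^2$ for such $f$. Since $\int_0^bf'^2\ge\int_Jf'^2+f(c)^2/c$, $N$ is subcritical.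

**Example (the full sphere).** Let $p=1$, $\lambda=n$. With $u=\sin r$ and $v=s^n$, the computations of Section 6 at $\varepsilon=0$ give the equations in (11), and (5) gives $P(u\xi)=\int s^{n+1}\xi'^2$ and $N(v\xi)=\int s^{n+1}\xi'^2$. Linear cutoffs on $[\delta,2\delta]$, and symmetrically at $\pi$, make these of order $\delta^n$. So both forms are nonnegative and critical. Here $h=-\cos r$, and
$$Q_h=\sin^2r-n\cos^2r,\qquad Q_u=\cos^2r+(n-1)-n\sin^2r=n\cos^2r-\sin^2r,\qquad Q_h+Q_u=0 .$$
Keep this example in mind for Section 9.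

**Lemma 7.1.** If $N$ is critical, then $v\to0$ at $a$ and at $b$; $h$ is strictly increasing and has a unique zero in $(a,b)$.

*Proof.* As $h'>0$ a.e., $h$ is strictly increasing, so $v'=-\lambda wh$ has constant sign near $b$, and $v$ has a limit in $[0,\infty]$ at $b$. If it is not $0$, then $v\ge\kappa>0$ on some $(d,b)$. Take $J=[c,d]$ and $f_k=v\xi_k$ as in (12). By (5), $N(f_k)=\int v^2\xi_k'^2/w$. Since $\xi_k$ goes from $1$ at $d$ to $0$ before $b$,
$$1\le\Big(\int_d^b|\xi_k'|\Big)^2\le N(f_k)\int_d^b\frac w{v^2}\le N(f_k)\,\kappa^{-2}\int_d^bw\to0,$$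
a contradiction. The end $a$ is the same. Since $v>0$ tends to $0$ at both ends, $v'$ takes both signs, hence so does $h$. $\square$

**Sign remark.** If $a>0$, the constant $1$ is admissible on $(a,c]$ for $P$, and similarly if $b<\pi$. So
$$E_a^P(c)\le\int_a^cwV\ \ (a>0),\qquad E_b^P(c)\le\int_c^bwV\ \ (b<\pi). \tag{13}$$

**Lemma 7.2 (perturbation).** Let $F\ge0$, $\phi\in L^\infty$ with support in $J=[c,d]\subset(a,b)$, $w_\varepsilon=w(1+\varepsilon\phi)$, and let $F_\varepsilon$ be the corresponding form. If $F$ is subcritical, then $F_\varepsilon$ is nonnegative and subcritical for small $|\varepsilon|$. If $P$ is critical and $\int w\phi Q_u>0$ (respectively $N$ is critical and $\int w\phi Q_h>0$), then $P_\varepsilon$ (respectively $N_\varepsilon$) is nonnegative and subcritical for small $\varepsilon>0$.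

*Proof.* The domains do not change, nor do the end functionals at $c$ and $d$, because $w_\varepsilon=w$ outside $J$. Further $F_\varepsilon^J=F^J+\varepsilon R+\varepsilon^2R_\varepsilon$ with $|R|,|R_\varepsilon|\le C\|\cdot\|^2$. For $P$, $R(f)=\int\phi w(f'^2+Vf^2)$ and $R_\varepsilon=0$, so $R(u)=\int w\phi Q_u$. For $N$, expand $\frac1{1+\varepsilon\phi}$: $R(f)=-\int\phi\frac{f'^2-\lambda f^2}w$, and at the ground state $R(v)=-\int\phi(\lambda^2wh^2-\lambda wh'^2)=\lambda\int w\phi Q_h$. Since (9) at $c$ and $d$ is unaffected, $F_\varepsilon(f)\ge F_\varepsilon^J(f|_J)$; so it suffices that $F_\varepsilon^J$ be positive definite. If $F$ is subcritical this is clear. If $F$ is critical, let $u$ be the ground state with $\|u\|_J=1$, $\ell=R(u)>0$, and write $f=tu+z$, $z\perp u$. Then $F^J(f)=F^J(z)\ge k\|z\|^2$, and for some $C'$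
$$F_\varepsilon^J(f)\ge k\|z\|^2+\varepsilon\big(t^2\ell-C'|t|\|z\|-C'\|z\|^2\big)-C'\varepsilon^2(t^2+\|z\|^2).$$
With $\varepsilon C'|t|\|z\|\le\frac k4\|z\|^2+\frac{C'^2\varepsilon^2}kt^2$, the coefficient of $t^2$ is at least $\varepsilon\ell-O(\varepsilon^2)$ and that of $\|z\|^2$ at least $\frac34k-O(\varepsilon)$, both positive for small $\varepsilon>0$. $\square$

## 8. Cutting off singular ends opens a spectral gap

If both forms are subcritical at level $\lambda$, we would like $\mu_1>\lambda$. Subcriticality controls functions only on compact subintervals; a minimizing sequence could escape to an end where $1/w$ is not integrable. We remove such ends, at an arbitrarily small cost in mass.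

**Definition (regular, singular end).** The end $b$ is regular if $\int^b\frac1w<\infty$, and singular otherwise; likewise for $a$.

For the arc both ends are regular. For $n\ge2$ an end at $\pi$ (or $0$) is always singular, as $w\le s^{n-1}$.

**Lemma 8.1.** Let $p$ be nondegenerate with $P,N\ge0$ and both subcritical at level $\lambda$. For every $\varepsilon>0$ there is $p'=p1_{(a',b')}$ with $\int(p-p')s^{n-1}<\varepsilon$ and $\mu_1(p')>\lambda$.

*Proof.* At a regular end do not truncate ($b'=b$ or $a'=a$). At a singular end take $b'<b$ (or $a'>a$) close to it. Fix $J=[c,d]\subset(a,b)$ so that on each of $(a,c)$ and $(d,b)$ either $V<0$ throughout or $V\ge0$ throughout; this is possible as $V$ has at most two zeros. Always $a'<c$ and $d<b'$. Let $w'=w1_{(a',b')}$, let primes denote its forms, and let $E'$ be its end functionals, a priori possibly $-\infty$.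

**Step 1.** This step shows that the end functionals do not drop in the limit. For $N$, extending competitors by zero gives $E'^N\ge E^N$. For $P$ at a singular end $b$ (the end $a$ is identical) we claim $\liminf_{b'\to b}E_b'(d)\ge E_b(d)$. Choose $t_j\to b$ and $T_j\in(t_j,b)$ with $\int_{t_j}^{T_j}\frac1w\ge j$. Let $\xi_j=1$ left of $t_j$, $\xi_j=0$ right of $T_j$, and $\xi_j'=-\frac1w\big/\int_{t_j}^{T_j}\frac1w$ in between. Then $\int w\xi_j'^2=1\big/\int_{t_j}^{T_j}\frac1w\to0$.

Suppose $V<0$ on $(d,b)$. Continue a competitor $f$ on $[d,b')$ by $f(b')\xi_j$ on $[b',b)$, with $t_j>b'$. Dropping the negative term,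
$$E_b(d)\le\int_d^{b'}w(f'^2+Vf^2)+f(b')^2\int w\xi_j'^2 .$$
Let $j\to\infty$ and take the infimum over $f$: $E_b(d)\le E_b'(d)$.

Suppose $V\ge0$ on $(d,b)$ and the claim fails: for some $b_k'\to b$ and $\varepsilon_0>0$ there are admissible $f_k$ on $[d,b_k')$ with $f_k(d)=1$ and energy $\le E_b(d)-\varepsilon_0$. Replacing $f_k$ by $\min(|f_k|,1)$ does not raise the energy, so $0\le f_k\le1$ and $\int_d^{b_k'}wf_k'^2\le C$. As $1/w$ is locally integrable, a subsequence converges locally uniformly on $[d,b)$ to some $f$, with $\sqrt wf_k'\rightharpoonup\sqrt wf'$ in $L^2(d,T)$ for every $T<b$. By lower semicontinuity, and since $V\ge0$, $\int_d^bw(f'^2+Vf^2)\le E_b(d)-\varepsilon_0$, with $0\le f\le1$ and $f(d)=1$. The functions $f\xi_j$ are admissible for $E_b(d)$ once $t_j>d$, with energy at most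
$$\big(\|\sqrt wf'\|_2+\|\sqrt w\xi_j'\|_2\big)^2+\int_d^bwVf^2\ \longrightarrow\ \int_d^bw(f'^2+Vf^2)\le E_b(d)-\varepsilon_0,$$
a contradiction.

**Step 2.** This step shows that the truncated forms are nonnegative and subcritical. By Step 1, for $a',b'$ close to the singular ends the $E'$ are finite and differ downward from $E$ by arbitrarily little. As $P^J$ and $N^J$ are positive definite, so are $P'^J$ and $N'^J$, defined by (10) with $E'$. Finiteness of $E_b'(d)$ gives nonnegative energy on $[d,b')$ for competitors with $f(d)=0$; otherwise adding large multiples of such a function to a competitor would give $E_b'(d)=-\infty$. The same holds at $a$. So (9) holds for $w'$ at $c$ and $d$, $P'(f)\ge P'^J(f|_J)$, $N'(f)\ge N'^J(f|_J)$, and both forms are nonnegative and subcritical.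

**Step 3.** This step raises the level. Now $w',1/w'\in L^1(a',b')$ and $V$ is bounded on $(a',b')$. If (T) failed for $p'$ at every level above $\lambda$, there would be $g_k\in\mathrm{Lip}_c(0,\pi)$ with $\int w'g_k^2=1$ and $0\le P'(g_k)\to0$. As $V\ge-\lambda$, $\int w'g_k'^2\le C$, so $|g_k(x)-g_k(y)|^2\le C|\int_x^y\frac1{w'}|$, and $(g_k)$ is bounded and equicontinuous on $[a',b']$. For every compact $J''\subset(a',b')$, $P'^{J''}(g_k|_{J''})\le P'(g_k)\to0$, so by subcriticality $g_k\to0$ uniformly on $J''$; by equicontinuity $g_k\to0$ uniformly on $[a',b']$. This contradicts $\int w'g_k^2=1$. So (T) holds for $p'$ at some level above $\lambda$. Likewise, if $v_k\in\mathcal D'^N$, $\int v_k^2/w'=1$ and $N'(v_k)\to0$, then $\int v_k'^2/w'\le C$, so $|v_k(x)-v_k(y)|^2\le C|\int_x^yw'|$, $v_k\to0$ uniformly, and $\int v_k^2/w'\to0$, a contradiction. So $N'\ge0$ at some level above $\lambda$, and (R) holds there by Lemma 5.3. Lemma 4.1 gives $\mu_1(p')>\lambda$. $\square$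

## 9. An axially symmetric maximizer touches the constraint $p\le1$

**Proposition 9.1.** Let $m<|\mathbb S^n|$ and let $p$ be an axially symmetric maximizer. Then $\mathrm{ess\,sup}\,p=1$.

The plan: if $p$ stays below $1$, the constraint is invisible, and a first-order condition must hold. We solve it. The second example of Section 7 warns us that it does have a solution at $\lambda=n$, namely the constant density. So a first-order argument alone cannot succeed; the strict inequality $\lambda>n$ of Section 6 must enter, and it does so in the last step.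

*Proof.* Let $\lambda=M(m)=\mu_1(p)>n$ and suppose $\mathrm{ess\,sup}\,p<1$. By Lemmas 4.1, 5.1 and 5.3, $p$ is nondegenerate and $P,N\ge0$.

**Step 1.** This step derives the first-order condition. Suppose some $\phi\in L^\infty$ with compact support in $(a,b)$ satisfies $\int w\phi Q_h>0$ if $N$ is critical and $\int w\phi Q_u>0$ if $P$ is critical, with no condition for a subcritical form. By Lemma 7.2 both forms of $p_\varepsilon=p(1+\varepsilon\phi)$ are nonnegative and subcritical for small $\varepsilon>0$. Multiplying $p$ by a constant multiplies each form by a positive constant, so the same holds for $p_\varepsilon/\|p_\varepsilon\|_\infty$, whose mass tends to $m/\|p\|_\infty>m$ as $\varepsilon\to0$. Lemma 8.1 then gives a density of mass $\ge m$ with $\mu_1>\lambda$, and (3) gives $M(m)>\lambda$, a contradiction. So no such $\phi$ exists. In particular ($\phi=0$) at least one form is critical. The values of the relevant functionals $\phi\mapsto\int w\phi Q_h$, $\phi\mapsto\int w\phi Q_u$ form a linear subspace of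 $\mathbb R$ or $\mathbb R^2$ that misses the open positive cone, so it is annihilated by a nonzero vector with nonnegative entries. Hence there are $\alpha,\gamma\ge0$, not both zero, with
$$\alpha Q_h+\gamma Q_u=0\quad\text{a.e. on }(a,b), \tag{14}$$
where $\alpha=0$ if $N$ is subcritical and $\gamma=0$ if $P$ is subcritical.

**Step 2.** This step excludes $\gamma=0$. Then $|h'|=\sqrt\lambda|h|$ a.e., and $h$ has a zero by Lemma 7.1, so $h\equiv0$ by Gronwall. This contradicts $h'>0$ a.e.

So $\gamma>0$. Rename $\sqrt\alpha(h,v)$ as $(h,v)$ (identically $0$ if $\alpha=0$) and $\sqrt\gamma(u,q)$ as $(u,q)$; the relations $v=wh'$, $v'=-\lambda wh$, $q=wu'$, $q'=wVu$ and (11) persist.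

**Step 3.** This step finds a conserved quantity and bounds. Put $y=h^2+u^2>0$ and
$$D:=\lambda h^2-Vu^2=h'^2+u'^2\quad\text{a.e.},$$
the equality being (14). $D$ is continuous, and $0\le D\le\lambda y$ on $(a,b)$ as $-V\le\lambda$. Since $|y'|=2|hh'+uu'|\le2\sqrt{yD}\le2\sqrt\lambda\,y$, $y$ is bounded above and away from $0$. So $D$ is bounded, and $h,u$ are Lipschitz and extend continuously to $[a,b]$. Moreover $wy'=2(hv+uq)$ and
$$(hv+uq)'=w\big(h'^2-\lambda h^2+u'^2+Vu^2\big)=0 .$$
Thus $hv+uq\equiv C$ for a constant $C$, and $hv\to0$ at both ends by Lemma 7.1 (trivially if $\alpha=0$).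

**Step 4.** This step shows $C=0$. The reflection $r\mapsto\pi-r$, with $h\mapsto-h(\pi-\cdot)$, $u\mapsto u(\pi-\cdot)$, $v\mapsto v(\pi-\cdot)$, $q\mapsto-q(\pi-\cdot)$, preserves all hypotheses and sends $C$ to $-C$. So assume $C>0$. By (11), $E_a(c)u(c)^2=u(c)q(c)\to C$ as $c\to a$, where $E_a=E_a^P$.

*Case $a>0$.* By (13), $E_a(c)u(c)^2\le u(c)^2\int_a^cwV\to0$, a contradiction.

*Case $a=0$, $n\ge2$.* $D\ge0$ means $\frac{n-1}{s^2}u^2\le\lambda y$, so $u\le C_1s$. Testing $E_0(c)$ with $(2r/c-1)_+$ gives $E_0(c)\le\int_{c/2}^cw\big(\frac4{c^2}+\frac{n-1}{s^2}\big)\le C_2c^{n-2}$ for small $c$. Hence $\limsup_{c\to0}E_0(c)u(c)^2\le\limsup_{c\to0} C_1^2C_2c^n=0$, a contradiction.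

*Case $a=0$, $n=1$.* Now $V=-\lambda$ and $D=\lambda y$. Let $z=v^2+q^2$, so $z=w^2D$ a.e. Then $z'=-2\lambda w(hv+uq)=-2\lambda wC$ and $D'=\lambda y'=2\lambda C/w$, so $(zD)'=-2\lambda CwD+2\lambda CwD=0$. As $hv+uq=C>0$, $z>0$, and $zD=w^2D^2$ is a positive constant. Since $D$ is bounded, $w$ is bounded below by a positive constant. Put $\tau=\int_0^c\frac1w\to0$ as $c\to 0$. For $f$ vanishing near $0$ with $f(c)=1$ and $X=\int_0^cwf'^2$, we have $f^2\le\tau X$ on $(0,c]$ and $X\ge\frac1\tau$, so
$$E_0(c)\ge\frac1\tau\Big(1-\lambda\tau\int_0^cw\Big)\to\infty\quad(c\to0).$$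
If $u(0)>0$ this contradicts $E_0u^2\to C$. If $u(0)=0$, then $uq\to0$, because $|q|=w|u'|\le\sqrt D$ is bounded; this contradicts $uq\to C>0$.

So $C=0$, $wy'=0$ and $y$ is constant. Scaling $h,v,u,q$ by a common factor, we take $y\equiv1$. If $\alpha=0$ then $u$ is constant, so $D=0$ and $V=0$ a.e., which is false. Thus $\alpha>0$, $N$ is critical, $h$ is as in Lemma 7.1, and $uq=-hv$.

**Step 5.** This step shows $a=0$ and $b=\pi$. Suppose $b<\pi$. Near $b$, $h,v>0$, so $q<0$, and by (11) and (13)
$$0<E_b(d)=-\frac{q(d)}{u(d)}\le\int_d^bwV\quad\text{for }d\text{ near }b .$$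
For $n=1$ this is impossible as $V<0$. Let $n\ge2$. If $b\le\pi/2$, then $V>0$ at points arbitrarily close to $b$, hence on all of $(a,b)$ by monotonicity, so $E_a\ge0$; but $E_a=-E_b<0$ near $b$, a contradiction. So $b\in(\pi/2,\pi)$, and $V'>0$ near $b$ and at $b$. Also $0<-q(d)\le u(d)\int_d^bwV\to0$ and $v\to0$, so $z:=v^2+q^2\to0$ at $b$. Since $w\le1$, $z=w^2D\le D$ a.e., hence everywhere by continuity, and $D\ge z\ge v^2>0$ on $(a,b)$. From
$$z'=2w^2(-\lambda hh'+Vuu'),\qquad D'=2\lambda hh'-2Vuu'-V'u^2$$
we get $z'=-\frac zD(D'+V'u^2)$ a.e., that is,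
$$(\log(zD))'=-\frac{V'u^2}D . \tag{15}$$
Let $D_b=\lim_{r\to b}D$, which exists as $b<\pi$. If $D_b>0$, the right side of (15) is bounded near $b$, so $zD$ stays away from $0$, contradicting $z\to0$. If $D_b=0$, then $\lambda h(b)^2=V(b)u(b)^2$ with $h(b)>0$, so $u(b)>0$ and $k:=V'(b)u(b)^2>0$. Since $|h'|,|u'|\le\sqrt D$ a.e., $|D'+V'u^2|=2|\lambda hh'-Vuu'|\le C_3\sqrt D\to0$. Hence $D'\to-k$ and $D=(k+o(1))(b-r)$, so (15) gives $(\log(zD))'\ge-\frac{3/2}{b-r}$ near $b$. Integrating, $zD\ge c_0(b-r)^{3/2}$ with $c_0>0$. But $zD\le D^2\le C_4(b-r)^2$, a contradiction as $r\to b$. So $b=\pi$, and by reflection $a=0$.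

**Step 6.** This step finishes $n=1$. Here $D=\lambda y=\lambda$, and $z=v^2+q^2$ has $z'=-2\lambda w(hv+uq)=0$. So $z=\lambda w^2$ is constant, $w=p$ is a constant density, and $\lambda=\mu_1(p)=1=n$, contradicting $\lambda>n$.

**Step 7.** This step finishes $n\ge2$ by an angle comparison. From $D\ge0$ and $y=1$, $\frac{n-1}{s^2}u^2\le\lambda$, so $u(0)=u(\pi)=0$. As $h$ is increasing and changes sign, $h(0)=-1$ and $h(\pi)=1$. Write $h=-\cos\psi$, $u=\sin\psi$, with $\psi:[0,\pi]\to[0,\pi]$ continuous and increasing, $\psi(0)=0$, $\psi(\pi)=\pi$. On $(0,\pi)$ we have $|h|<1$, so $\psi$ is locally AC, $\psi'\ge0$ and $\psi'^2=h'^2+u'^2=D$. Since $D$ is continuous, $\psi\in C^1(0,\pi)$ and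
$$\psi'=\sqrt{\lambda-(n-1)\frac{\sin^2\psi}{\sin^2r}} . \tag{16}$$
(At $\lambda=n$ the function $\psi=r$ solves this; it is the full-sphere example.) Let $f=\psi-r$. If $r\in(0,\pi/2]$ and $f(r)\le0$, then $\psi\le r\le\pi/2$, so $\sin\psi\le\sin r$ and $\psi'^2\ge\lambda-(n-1)>1$; thus $f'(r)>0$. Suppose $f(r_1)\le0$ for some $r_1\in(0,\pi/2]$. Then $f<0$ just to the left of $r_1$. Let $(r_*,r_1)$ be the maximal interval ending at $r_1$ on which $f<0$. There $f$ is strictly increasing, so $f(r_*)<f(r_1)\le0$. By maximality $r_*=0$, so $f(0)<0$, contradicting $f(0)=0$. Hence $\psi(\pi/2)>\pi/2$. The function $\pi-\psi(\pi-r)$ satisfies the same equation, boundary values and monotonicity, so also $\pi-\psi(\pi/2)>\pi/2$. This is a contradiction. $\square$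

**Corollary 9.2.** If $p'$ is axially symmetric with mass $m'>m>0$, then $\mu_1(p')<M(m)$.

*Proof.* Note $m<|\mathbb S^n|$. By scaling $\mu_1(p')=\mu_1(\frac m{m'}p')\le M(m)$. Equality would make $\frac m{m'}p'$ an axially symmetric maximizer of mass $m$ with essential supremum at most $\frac m{m'}<1$, against Proposition 9.1. $\square$

## 10. From the latitude average back to the density: proof of (B)

Let $\rho$ be any maximizer of mass $m<|\mathbb S^n|$ and $\lambda=M(m)=\mu_1(\rho)>n$. Take $e$ from Proposition 3.1 and let $p$ be the latitude average. By Corollary 4.2, $p$ has mass $m$ and $\mu_1(p)\ge\lambda$, so $p$ is an axially symmetric maximizer. Thus $p$ is nondegenerate, $P,N\ge0$ at level $\lambda$, and $\mathrm{ess\,sup}\,p=1$. Outside $\{a<r<b\}$ we have $p=0$, so $\rho=0$ a.e. there.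

The average alone leaves many candidates: wherever $p<1$, $\rho(r,\cdot)$ could vary in $\theta$. For Lipschitz $Y$ on $\mathbb S^{n-1}$ put $\rho_Y(r)=\frac1\omega\int\rho(r,\theta)Y(\theta)\,d\theta$. As $|\rho_Y|\le\|Y\|_\infty p$, we can write $\rho_Y=\eta_Yp$ on $(a,b)$ with $\eta_Y$ bounded and measurable. Two ingredients are needed. A ground state will force $\eta_Y$ to be constant in $r$. This does not suffice: a density of the form $p(r)(1+\kappa Y_0(\theta))$, with $Y_0$ of mean zero, also has all $\eta_Y$ constant. But where $p$ is close to $1$, $\rho(r,\cdot)$ is close to $1$, and this fixes the constant. That is why we needed Section 9.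

**Step 0.** This step disposes of the case without ground states. If $p=1$ a.e. on $(a,b)$, then $\rho=1$ a.e. there because $\rho\le1$, so $\rho=p$, and (B) holds. Otherwise, as $p>0$ a.e. on $(a,b)$, we can choose $\eta>0$ and a compact interval $J\subset(a,b)$ such that $T=\{\eta\le p\le1-\eta\}\cap J$ has positive measure. If $P$ and $N$ were both subcritical, then by Lemma 7.2 so would be the forms of $p(1+\varepsilon1_T)\le1$, of mass $>m$, for small $\varepsilon>0$; Lemma 8.1 would give a density of mass $\ge m$ with $\mu_1>\lambda$, against (3). So $N$ or $P$ is critical.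

**Step 1.** This step shows: if $N$ is critical, then $\eta_Y$ is constant on $(a,b)$. The idea is that radial functions built from $v$ are almost null vectors of $q_\rho\ge0$, so they are almost orthogonal to everything, including nonradial functions. Fix $J=[c,d]\subset(a,b)$ and, by (12), $v_k\in\mathcal D^N$ with $v_k=v$ on $J$ and $N(v_k)\to0$. Let $H_k'=v_k/w$. Then $H_k$ is constant near the ends, and $H_k=h+c_k$ on $J$ for a constant $c_k$. Let $\bar H_k$ be the $w$-mean of $H_k$ and
$$X_k=\int\frac{v_k^2}w,\qquad Y_k=\int\frac{v_k'^2}w,\qquad Z_k=\int w(H_k-\bar H_k)^2 .$$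
By (4), $X_k^2\le Y_kZ_k$, and $N\ge0$ gives $\lambda X_k\le Y_k$. With $q_\rho$ at level $\lambda$,
$$\frac1\omega q_\rho(H_k)=X_k-\lambda Z_k\le X_k-\lambda\frac{X_k^2}{Y_k}=\frac{X_kN(v_k)}{Y_k}\le\frac{N(v_k)}\lambda\to0 .$$
The inequality $q_\rho\ge0$ extends from Lipschitz functions to $tH_k+f$ with $f$ Lipschitz. Indeed extend $H_k$ by constants; the approximants of Lemma 5.2 converge uniformly, with radial derivatives converging in $L^2(w\,dr)$, that is, in $L^2(\rho\,dx)$, as $\int\rho\,g(r)\,dx=\omega\int wg\,dr$. By Cauchy–Schwarz for the nonnegative form $q_\rho$, $q_\rho(H_k,f)\to0$ for every Lipschitz $f$ supported in $\{r\in J\}$, i.e.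
$$\int\rho\,(h'f_r-\lambda hf)-\lambda(c_k-\bar H_k)\int\rho f\to0 .$$
For radial $f$ the first integral is $\omega\int(vf'+v'f)=0$. Choosing a radial $f$ with $\int\rho f\ne0$ gives $c_k-\bar H_k\to0$. Hence $\int\rho(h'f_r-\lambda hf)=0$ for all such $f$, radial or not. Take $f=\chi(r)Y(\theta)$; as $J$ is arbitrary,
$$\int\eta_Y(v\chi'+v'\chi)\,dr=0\qquad\text{for all Lipschitz }\chi\text{ with compact support in }(a,b).$$
So $\zeta=\eta_Yv$ is a.e. equal to a locally AC function with $\zeta'=\eta_Yv'$. As $v>0$ is locally AC, so is $\eta_Y=\zeta/v$, and $\zeta'=\eta_Yv'+\eta_Y'v$ gives $\eta_Y'=0$: $\eta_Y$ is constant on $(a,b)$.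

**Step 2.** This step treats the remaining case, $P$ critical and $N$ subcritical. Take $G_k\in\mathcal D^P$ with $G_k=u$ on $J$ and $P(G_k)\to0$. Then $P_{\rho,e}(G_k)=\omega P(G_k)\to0$. The inequality $P_{\rho,e}\ge0$ on $\mathcal L_e$ (Proposition 3.1) extends to $tG_k+f$, with $f$ Lipschitz supported in $\{r\in J\}$, by the same approximation, the approximants extended beyond $(a,b)$ by $\mathrm{Lip}_c$ functions. By Cauchy–Schwarz the bilinear form satisfies $P_{\rho,e}(G_k,f)\to0$. It does not depend on $k$, since $f$ lives where $G_k=u$; so $\int\rho(u'f_r+Vuf)=0$. With $f=\chi Y$ and $q'=wVu$,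
$$\int\eta_Y(q\chi'+q'\chi)\,dr=0\qquad\text{for all Lipschitz }\chi\text{ with compact support in }(a,b).$$
So $\eta_Yq$ is locally AC with derivative $\eta_Yq'$, and, dividing by $q$ as before, $\eta_Y$ is constant on each component $I$ of the open set $\{q\ne0\}$. The set $\{q=0\}$ is null: $q'=0$ a.e. on it, while $q'=wVu\ne0$ a.e. on $(a,b)$.

**Step 3.** This step shows, in the situation of Step 2, that $\mathrm{ess\,sup}_I\,p=1$ on every component $I=(x_1,x_2)$. Proposition 9.1 gives only $\mathrm{ess\,sup}_{(a,b)}\,p=1$, which is enough if $I=(a,b)$. Otherwise suppose $\mathrm{ess\,sup}_I\,p<1$ and let $p_\varepsilon=p(1+\varepsilon1_I)\le1$, of mass $>m$, with $\varepsilon>0$ small.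

*The form $P_\varepsilon$.* If $x_1>a$ then $q(x_1)=0$, and (11) gives $E_a^P(x_1)=E_b^P(x_1)=0$; likewise at $x_2$ if $x_2<b$. Then $\int_Iw(g'^2+Vg^2)\ge0$ for $g\in\mathcal D^P$. Indeed, for $a<x_1<x_2<b$ the integral equals $P^{[x_1,x_2]}(g)\ge0$ by (10); if $x_1=a$ it is $\ge E_a^P(x_2)g(x_2)^2=0$; if $x_2=b$ it is $\ge E_b^P(x_1)g(x_1)^2=0$. So $P_\varepsilon(g)=P(g)+\varepsilon\int_Iw(g'^2+Vg^2)\ge0$.

*The form $N_\varepsilon$.* Choose $J=[c,d]\subset(a,b)$ with $c<x_1$ and $d>x_2$ if $a<x_1<x_2<b$; with $c<x_2<d$ if $x_1=a$; with $c<x_1<d$ if $x_2=b$. Then each of $(a,c)$, $(d,b)$ is contained in $I$ or disjoint from $I$. So $E_a^N(c)$ and $E_b^N(d)$ are unchanged or multiplied by $(1+\varepsilon)^{-1}$, and (9) still holds there with the new values, while the coefficients on $J$ change by a relative $O(\varepsilon)$. Thus $N_\varepsilon^J=N^J+O(\varepsilon)\|\cdot\|^2$ remains positive definite, as $N$ is subcritical, and $N_\varepsilon(f)\ge N^J_\varepsilon(f|_J)\ge0$.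

By Lemmas 5.3 and 4.1, $\mu_1(p_\varepsilon)\ge\lambda=M(m)$, with mass $>m$. This contradicts Corollary 9.2.

**Step 4.** This step identifies $\rho$. If $N$ is critical put $I=(a,b)$; otherwise let $I$ be any component of $\{q\ne0\}$. In both cases $\eta_Y$ is constant on $I$ and $\mathrm{ess\,sup}_I\,p=1$. Let $\mathcal Y$ be a countable set of Lipschitz functions dense in $C(\mathbb S^{n-1})$. For a.e. $r\in I$, $\rho_Y(r)=\eta_Yp(r)$ for all $Y\in\mathcal Y$ with the constants $\eta_Y$, and $0\le\rho(r,\cdot)\le1$ a.e. Choose such $r_j\in I$ with $p(r_j)\to1$. Then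
$$\Big|\rho_Y(r_j)-\frac1\omega\int Y\Big|\le\frac{\|Y\|_\infty}\omega\int(1-\rho(r_j,\theta))\,d\theta=\|Y\|_\infty(1-p(r_j))\to0,$$
while $\rho_Y(r_j)=\eta_Yp(r_j)\to\eta_Y$. So $\eta_Y=\frac1\omega\int Y$. Thus for a.e. $r\in I$, $\int\rho(r,\theta)Y(\theta)\,d\theta=p(r)\int Y$ for all $Y\in\mathcal Y$, and by density $\rho(r,\cdot)=p(r)$ a.e. on $\mathbb S^{n-1}$. The intervals $I$ cover $(a,b)$ up to a null set. Hence $\rho(x)=p(r(x))$ a.e., and $\rho$ is axially symmetric.

In all cases $\rho=p$, so $\mathrm{ess\,sup}\,\rho=1$, $\rho>0$ a.e. in the shell $\{a<r<b\}$ and $\rho=0$ a.e. outside. This proves (B). $\square$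

## 11. Strict monotonicity and continuity of $M$: proof of (C)

The inequality $M>n$ is Section 6.

**Strict decrease.** For $m<m'<|\mathbb S^n|$ a maximizer of mass $m'$ is axially symmetric by (B), so $M(m')<M(m)$ by Corollary 9.2.

**Left continuity, and the limit at $|\mathbb S^n|$.** Let $m_k\uparrow m\le|\mathbb S^n|$. Along a subsequence, maximizers of masses $m_k$ converge weakly-$*$ to some $\rho$ of mass $m$, and Section 2 gives $\mu_1(\rho)\ge\lim M(m_k)$. If $m<|\mathbb S^n|$ this yields $\lim M(m_k)\le M(m)$, and the reverse inequality is monotonicity. If $m=|\mathbb S^n|$ then $\rho\equiv1$ and $n\le\lim M(m_k)\le\mu_1(1)=n$.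

**Right continuity.** Let $p$ be an axially symmetric maximizer of mass $m$. It suffices to find densities of mass $>m$ whose $\mu_1$ is at least $M(m)-\delta'$, for every $\delta'>0$: if such a density has mass $m'$, monotonicity gives $M\ge M(m)-\delta'$ on $(m,m']$.

*Case 1: $p<1$ on a subset of $(a,b)$ of positive measure.* Choose $\eta>0$ such that $T=\{p\le1-\eta\}\cap(a,b)$ has positive measure. For $0<\varepsilon\le\eta$, $p_\varepsilon=p(1+\varepsilon1_T)\le1$ has mass $>m$, as $p>0$ a.e. on $(a,b)$. For Lipschitz $u$,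
$$\int p_\varepsilon|\nabla u|^2\ge\int p|\nabla u|^2\ge M(m)\min_c\int p(u-c)^2\ge\frac{M(m)}{1+\varepsilon}\min_c\int p_\varepsilon(u-c)^2,$$
so $\mu_1(p_\varepsilon)\ge M(m)/(1+\varepsilon)$.

*Case 2: $p=1_{(a,b)}$.* As $m<|\mathbb S^n|$, by reflection we may assume $b<\pi$. Let $r_0=\frac{a+b}2$ and let $\delta>0$ be small. Let $\varphi:[0,\pi]\to[0,\pi]$ be the identity on $[0,r_0]$, affine from $[r_0,b]$ onto $[r_0,b+\delta]$, and affine from $[b,\pi]$ onto $[b+\delta,\pi]$. Then $\Phi(r,\theta)=(\varphi(r),\theta)$ is a bi-Lipschitz map of $\mathbb S^n$ taking $\{a<r<b\}$ onto $\{a<r<b+\delta\}$. For Lipschitz $u$ and $\hat u=u\circ\Phi$, changing variables,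
$$\int_{\{a<r<b+\delta\}}|\nabla u|^2=\int_a^b\!\int\Big(\frac{\hat u_r^2}{\varphi'^2}+\frac{|\nabla_\theta\hat u|^2}{\sin^2\varphi}\Big)\sin^{n-1}\!\varphi\;\varphi'\,d\theta\,dr,$$
$$\int_{\{a<r<b+\delta\}}(u-c)^2=\int_a^b\!\int(\hat u-c)^2\sin^{n-1}\!\varphi\;\varphi'\,d\theta\,dr .$$
On $(a,b)$ we have $\varphi'=1+O(\delta)$ and $\sin\varphi/\sin r=1+O(\delta)$: both equal $1$ on $(a,r_0)$, and $\sin$ is bounded below on $[r_0,b+\delta]$. Applying (2) for $p$ at level $M(m)$ to the Lipschitz function $\hat u$ gives $\mu_1(1_{(a,b+\delta)})\ge(1-O(\delta))M(m)$, and the mass exceeds $m$. This proves (C), and with it Theorem 1. $\square$
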